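\title{Forking without dividing over a submodel in an NSOP$_1$ theory}

\begin{abstract}
We construct a complete NSOP$_1$ theory in a finite relational language in which every model $M$ has an elementary submodel $N$ and a complete $1$-type over $M$ that forks over $N$ but does not divide over $N$. This answers in the negative a question from a paper of Kaplan and Ramsey. The theory describes a family of forests on a common vertex set, together with points that orient the edges of some of these forests with out-degree at most two. The proof is self-contained, including the criterion used to establish NSOP$_1$.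
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $T$ be a complete first-order theory and $\mathbb M$ a monster model of $T$, that is, a model that is $\bar\kappa$-saturated and strongly $\bar\kappa$-homogeneous for an uncountable cardinal $\bar\kappa$ larger than all sets under consideration. \emph{Small} means of size less than $\bar\kappa$, and models of $T$ are taken to be small elementary substructures of $\mathbb M$. We use $\kappa$-saturation in the following form: a set of formulas in fewer than $\kappa$ variables and with fewer than $\kappa$ parameters has a solution as soon as each of its finite subsets has one. Strong homogeneity says that every elementary map between small subsets of $\mathbb M$ extends to an automorphism of $\mathbb M$; thus $a\equiv_A a'$ (equality of types over $A$) holds if and only if an automorphism fixing $A$ pointwise sends $a$ to $a'$. For a small set of formulas $p(x)$ we write $p\vdash\varphi$ if every solution of $p$ in $\mathbb M$ satisfies $\varphi$; by compactness a finite conjunction of formulas of $p$ then implies $\varphi$. A sequence $(b_i)$ is \emph{$A$-indiscernible} if any two increasing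 finite subsequences of the same length have the same type over $A$, and a family $\{\varphi(x;b_i):i<\omega\}$ is \emph{$k$-inconsistent} if no tuple satisfies $\varphi(x;b_i)$ for $k$ different indices $i$.

\begin{definition}\label{def:fork}
Let $A\subseteq\mathbb M$ be small. A formula $\varphi(x;b)$ \emph{divides over $A$} if there are $k<\omega$ and an $A$-indiscernible sequence $(b_i)_{i<\omega}$ with $b_0=b$ such that $\{\varphi(x;b_i):i<\omega\}$ is $k$-inconsistent. It \emph{forks over $A$} if $\varphi(x;b)\vdash\bigvee_{j<l}\psi_j(x;c_j)$ for finitely many formulas $\psi_j(x;c_j)$, each of which divides over $A$. A partial type divides (forks) over $A$ if it implies a formula that divides (forks) over $A$.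
\end{definition}

A definable set divides over $A$ when it has infinitely many copies, indistinguishable over $A$, with no point in $k$ of them. This is a notion of smallness relative to $A$. A finite union of small sets ought to be small, and forking is what one obtains by imposing this. Three facts follow at once from the definition and are used without comment: dividing implies forking; both notions are preserved by automorphisms fixing $A$ pointwise; and dividing or forking over $A$ implies the same over every subset of $A$.

For $\eta,\nu\in2^{<\omega}$ write $\nu\trianglerighteq\eta$ if $\nu$ extends $\eta$, and $\eta^\frown i$ for $\eta$ followed by $i$.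

\begin{definition}\label{def:sop}
$T$ has \emph{SOP$_1$} if there are a formula $\varphi(x;y)$ and tuples $(b_\eta)_{\eta\in2^{<\omega}}$ such that
\begin{enumerate}
\item[(1)] for every branch $\eta\in2^\omega$ the set $\{\varphi(x;b_{\eta|n}):n<\omega\}$ is consistent;
\item[(2)] for every $\eta\in2^{<\omega}$ and every $\nu\trianglerighteq\eta^\frown0$ the set $\{\varphi(x;b_\nu),\varphi(x;b_{\eta^\frown1})\}$ is inconsistent.
\end{enumerate}
$T$ is \emph{NSOP$_1$} if it does not have SOP$_1$.
\end{definition}

In such a tree the instances of $\varphi$ along a branch are compatible, while each right-hand child $\eta^\frown1$ contradicts its sibling and every node above its sibling. NSOP$_1$ thus limits the patterns of consistency and inconsistency that one formula can display, and dividing is defined by such a pattern. The following question is posed in \cite{KR}.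

\begin{quote}
Let $T$ be NSOP$_1$, $N\prec M\models T$ and $p(x)\in S(M)$. Must it be the case that $p$ forks over $N$ if and only if $p$ divides over $N$?
\end{quote}

Section~\ref{sec:easy} shows that in every theory the equivalence holds when $M=N$ and when $M$ is $|N|^+$-saturated. With both extremes settled one would guess that the answer is yes. It is no.

\begin{theorem}\label{thm:main}
There is a complete NSOP$_1$ theory $T$ in a finite relational language, containing a unary predicate $P$ that is nonempty in models of $T$, with the following property. For every $M\models T$ and every $m^*\in P(M)$ there are $N\prec M$ with $m^*\notin N$ and a $1$-type $p\in S(M)$ that forks over $N$ but does not divide over $N$.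
\end{theorem}

The mechanism is visible on a single edge of a tree (Section~\ref{sec:forests}). Sections~\ref{sec:T0} and~\ref{sec:T} build the theory and describe its types, Section~\ref{sec:type} produces $N$ and $p$, Section~\ref{sec:criterion} proves a general criterion for NSOP$_1$, and Section~\ref{sec:indep} verifies it for $T$.

\section{Two cases in which forking and dividing agree}\label{sec:easy}

A partial type $p(x)$ is \emph{finitely satisfiable in $N$} if every finite conjunction of formulas of $p$ has a solution in $N$. If $N$ is a model, every $p\in S(N)$ has this property, because a consistent formula over $N$ has a solution in $N\prec\mathbb M$.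

\begin{proposition}\label{prop:easy}
Let $T$ be any complete theory.
\begin{enumerate}
\item[(a)] If $p$ is finitely satisfiable in $N$, then $p$ does not fork over $N$.
\item[(b)] If $N\subseteq M$ is infinite and the model $M$ is $|N|^+$-saturated, then $p\in S(M)$ forks over $N$ if and only if it divides over $N$.
\end{enumerate}
\end{proposition}

\begin{proof}
Suppose that $p$ forks over $N$. By compactness a finite conjunction $\theta(x;b)$ of formulas of $p$ satisfies $\theta(x;b)\vdash\bigvee_{j<l}\psi_j(x;c_j)$, where each $\psi_j(x;c_j)$ divides over $N$.

(a) If $a\in N$ satisfies $\theta(x;b)$, then $\psi_j(a;c_j)$ holds for some $j$. For every $N$-indiscernible sequence $(d_i)$ with $d_0=c_j$ we get $\psi_j(a;d_i)$ for all $i$, since $a\in N$. So $\psi_j(x;c_j)$ does not divide over $N$, a contradiction.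

(b) Here $b\in M$ and $|Nb|\le|N|$, so there are $(c'_j)_{j<l}$ in $M$ realizing $\mathrm{tp}((c_j)_{j<l}/Nb)$. Then $\theta(x;b)\vdash\bigvee_j\psi_j(x;c'_j)$, and each $\psi_j(x;c'_j)$ divides over $N$. The complete type $p$ contains $\theta(x;b)$, so it cannot contain all the $\neg\psi_j(x;c'_j)$; hence some $\psi_j(x;c'_j)$ is in $p$, and $p$ divides over $N$.
\end{proof}

The proof tells us what a counterexample must look like. The type $p$ contains a formula $\theta(x;b)$ that is covered by finitely many dividing formulas $\psi_j(x;c_j)$. By the proof of (a), $\theta(x;b)$ has no solution in $N$. By the proof of (b), the type of $(c_j)_j$ over $Nb$ is omitted in $M$; in particular $M$ is not $|N|^+$-saturated.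

\section{Orientations of forests}\label{sec:forests}

A \emph{path} of length $n\ge0$ in a graph is a sequence of distinct vertices $t_0,\dots,t_n$ with consecutive ones adjacent; $t_1,\dots,t_{n-1}$ form its \emph{interior}. A \emph{forest} is an acyclic simple graph; in a forest there is at most one path between two given vertices. A set $S$ of vertices is \emph{convex} if every path between two vertices of $S$ lies in $S$. We write $G|S$ for the induced subgraph. A \emph{$2$-orientation} of a graph is a set $\to$ of ordered pairs of adjacent vertices that contains at least one of $(u,v)$, $(v,u)$ for each edge $\{u,v\}$, and in which every vertex $u$ has at most two \emph{out-neighbors}, that is, vertices $v$ with $u\to v$. The restriction of a $2$-orientation of $G$ to $S$ is a $2$-orientation of $G|S$.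

\begin{example}[one edge]\label{ex:edge}
Let $G$ be the tree with vertices $u_i,v_i$ $(i<\omega)$ and edges $\{u_0,v_i\}$ and $\{u_i,v_0\}$. It has a $2$-orientation: $v_i\to u_0$ for all $i$ and $u_i\to v_0$ for $i\ge1$. Every $2$-orientation has $u_0\to v_0$ or $v_0\to u_0$. On the other hand $u_0\to v_i$ holds for at most two $i$, and $v_0\to u_i$ holds for at most two $i$. Imagine a structure in which elements $x$ code $2$-orientations of $G$, the sequence $(v_i)$ is indiscernible over $Au_0$, and $(u_i)$ is indiscernible over $Av_0$. Then ``$x$ directs $u_0$ to $v_0$'' divides over $A$ with $k=3$, and so does ``$x$ directs $v_0$ to $u_0$''. The consistent formula ``$x$ codes a $2$-orientation of $G$'' implies their disjunction, so it forks over $A$.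
\end{example}

To turn this into a counterexample we must meet the two requirements of Section~\ref{sec:easy}. First, the forking formula must have no solution in the model $N$. With a single graph this fails, since $N$ would contain orientations of it. So we take a family of forests $E_m$ on one vertex set $U$, indexed by the elements $m$ of a sort $P$, and a relation $R(x,m)$ saying that $x$ orients $E_m$. The forking formula is $R(x,m^*)$ for an $m^*\in M\setminus N$ that no element of $N$ orients. Second, $M$ must contain no edge like $\{u_0,v_0\}$. We arrange that $M$ and $N$ have the same vertices. Then $p$ prescribes an orientation $o$ of $E_{m^*}$ on vertices of $N$ only. A copy of $p$ over $N$ moves $m^*$ to some $m'$ and prescribes the same $o$ for $E_{m'}$. Orientations of different forests do not interact, so one $x$ can obey all copies at once, provided that $o$ extends from the vertices of $N$ to all vertices without change. The next lemma gives this extension, and it is the reason for using forests.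

\begin{lemma}\label{lem:extend}
Let $G$ be a forest on $V$ and let $S\subseteq V$ be such that every $v\in V\setminus S$ has at most one neighbor in $S$; this holds if $S$ is convex. Every $2$-orientation of $G|S$ extends to a $2$-orientation of $G$ that induces the given one on $S$ and in which all out-neighbors of elements of $S$ lie in $S$.
\end{lemma}

\begin{proof}
If $S$ is convex and $v\notin S$ had two neighbors $s,s'\in S$, the path $s,v,s'$ would leave $S$. Now orient each edge $\{v,s\}$ with $v\notin S$, $s\in S$ as $v\to s$ only. Pick a root in each component of $G|(V\setminus S)$ and orient the edges of the component toward the root. Vertices of $S$ acquire no new out-neighbors, and a vertex outside $S$ has at most one out-neighbor in $S$ and at most one outside $S$.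
\end{proof}

With $S=\emptyset$ the lemma shows that every forest has a $2$-orientation. The hypothesis on $S$ is weaker than convexity and, for finite $S$, it is expressed by one first-order formula; this is needed for an axiom in Section~\ref{sec:T}. Under this hypothesis the bound $2$ cannot be lowered to $1$: in the path $s,v,v',s'$ with $S=\{s,s'\}$ we must put $v\to s$ and $v'\to s'$, and the edge $\{v,v'\}$ still has to be oriented.

All amalgamations below reduce to gluing two forests along a convex set.

\begin{lemma}\label{lem:glue}
Let $G$ be a graph on $V_1\cup V_2$ with no edges between $V_1\setminus V_2$ and $V_2\setminus V_1$, such that $G|V_1$ and $G|V_2$ are forests and $V_1\cap V_2$ is convex in $G|V_2$. Then $G$ is a forest and $V_1$ is convex in $G$. If $V_1\cap V_2$ is also convex in $G|V_1$, then $V_2$ is convex in $G$.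
\end{lemma}

\begin{proof}
Call a path a \emph{detour} if its ends are distinct vertices of $V_1$ and its interior is nonempty and contained in $V_2\setminus V_1$. The ends of a detour have neighbors in $V_2\setminus V_1$, so they lie in $V_1\cap V_2$; the detour is then a path of $G|V_2$ that violates the convexity of $V_1\cap V_2$. So there are no detours. A path between vertices of $V_1$ that leaves $V_1$ contains a detour, so $V_1$ is convex. A cycle lies neither in $V_1$ nor in $V_2$, so it has a vertex outside $V_1$ and a vertex in $V_1\setminus V_2$. The two neighbors of the latter on the cycle lie in $V_1$, so the cycle has at least three vertices in $V_1$. Hence a maximal arc of the cycle outside $V_1$ is bounded by two distinct vertices of $V_1$, which gives a detour. So $G$ is a forest. The last claim is the first one with $V_1$ and $V_2$ exchanged.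
\end{proof}

\section{The universal theory $T_0$ and closed sets}\label{sec:T0}

The language $L$ has unary predicates $P,X,U$ and relations $E$, $R$, $H$ of arities $3$, $2$, $4$. We write $E_m$ for $E(m,\cdot,\cdot)$, and $u\to_qv$ for $H(x,m,u,v)$, where $q=(x,m)$. The theory $T_0$ says:
\begin{itemize}
\item $P,X,U$ partition the universe, $E\subseteq P\times U^2$, $R\subseteq X\times P$, $H\subseteq X\times P\times U^2$;
\item for each $m\in P$, $E_m$ is a forest on $U$;
\item if $\neg R(x,m)$, then $\to_{(x,m)}$ is empty;
\item if $R(x,m)$, then $\to_{(x,m)}$ is a $2$-orientation of $(U,E_m)$.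
\end{itemize}
These axioms are universal and $L$ is relational, so every subset $A$ of a model of $T_0$, with the induced structure, is a model of $T_0$; we allow $P$, $X$, $U$ and the whole universe to be empty. We write $P(A),X(A),U(A),R(A)$ for the traces on $A$, and call the elements of $U$ \emph{vertices}.

A structure extending $A$ may add things that $A$ determines uniquely or almost uniquely: the path between two vertices of $A$, or an out-neighbor of a vertex of $A$. Closed sets are those to which nothing of this kind can be added.

\begin{definition}\label{def:closed}
Let $M\models T_0$ and $A\subseteq M$. We say that $A$ is \emph{closed} in $M$, and write $A\le M$, if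
\begin{enumerate}
\item[(C1)] for every $m\in P(A)$, the set $U(A)$ is convex in $(U(M),E_m)$;
\item[(C2)] if $x,m,u\in A$ and $u\to_{(x,m)}v$, then $v\in A$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:facts}
Let $M\models T_0$.
\begin{enumerate}
\item[(F1)] Intersections of closed subsets of $M$ and unions of chains of closed subsets are closed. The least closed set $\mathrm{cl}(A)$ containing $A$ satisfies $\mathrm{cl}(A)\setminus A\subseteq U$ and $|\mathrm{cl}(A)|\le|A|+\aleph_0$, and $\sigma(\mathrm{cl}(A))=\mathrm{cl}(\sigma A)$ for automorphisms $\sigma$.
\item[(F2)] If $A\le B\le M$, then $A\le M$. If $A\le M$ and $B\subseteq M$, then $A\cap B\le B$. The union of a chain of models of $T_0$, each closed in the later ones, is a model of $T_0$ in which each member is closed.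
\item[(F3)] If $U(M)\subseteq A\subseteq M$, then $A\le M$.
\item[(F4)] If $M\prec M'$, then $M\le M'$.
\item[(F5)] If $e\in\mathrm{cl}(A)$, there are a finite tuple $a$ from $A$ and a formula $\psi(z;y)$ with $\psi(e;a)$ such that for every $a'$ the set defined by $\psi(z;a')$ is finite and contained in $\mathrm{cl}(a')$. In particular $e$ is algebraic over $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) Each requirement in (C1), (C2) is triggered by three elements of the set ($m$ and two ends, or $x,m,u$), which gives the first sentence. Let $A_0=A$ and let $A_{r+1}$ consist of $A_r$, the vertices of all $E_m$-paths between vertices of $A_r$ for $m\in P(A)$, and all $(x,m)$-out-neighbors of vertices of $A_r$ for $x,m\in A$. Then $\mathrm{cl}(A)=\bigcup_{r<\omega}A_r$. Each triple of elements contributes finitely many vertices, which gives the bound on the size. Automorphisms preserve closedness.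

(F2) Let $A\le B\le M$. A path in $M$ as in (C1) for $A$ lies in $B$, so it is a path of $B$ and lies in $A$; an out-neighbor as in (C2) lies in $B$, hence in $A$. If $A\le M$ and $B\subseteq M$, a path of $B$ between vertices of $A\cap B$ is a path of $M$, so it lies in $A$ and in $B$; the same holds for out-neighbors. For chains: $T_0$ is universal, and a path or an out-neighbor in the union lies in a single member.

(F3) All vertices of $M$ are already in $A$.

(F4) If $M'$ has an $E_m$-path of length $n$ between $u$ and $v$, with $m,u,v\in M$, then $M$ has one, and it is the only path between them in $M'$. The $(x,m)$-out-neighbors of $u$ form a set of size at most $2$ definable over $M$, so they lie in $M$.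

(F5) By induction on the least $r$ with $e\in A_r$ there are a finite tuple $a$ from $A$ and a finite sequence $e_1,\dots,e_s=e$ in which each term is an entry of $a$, or lies on an $E_m$-path of positive length between two earlier terms with $m$ an entry of $a$, or is an $(x,m)$-out-neighbor of an earlier term with $x,m$ entries of $a$: concatenate the sequences for the one or two vertices of $A_{r-1}$ that produce $e$, and append $e$. Record for each term the clause, the entries of $a$, the earlier terms and the path length that are used, and let $\psi(z;y)$ say that $z$ is the last term of a sequence $z_1,\dots,z_s$ with this record over $y$. For any $a'$, induction on $j$ shows that $z_j$ has finitely many possible values, all in $\mathrm{cl}(a')$.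
\end{proof}

\section{The complete theory $T$}\label{sec:T}

We want a theory $T\supseteq T_0$ whose saturated models contain a closed copy of every small closed extension $B$ of a closed subset $A$ (Proposition~\ref{prop:ext}); then types are determined by the isomorphism type of the closure. The difficulty is that closedness is not a first-order condition. Convexity involves paths of all lengths, and the closure of a finite set can be infinite: if $E_m$ contains a ray $u_0,u_1,\dots$ with $u_i\to_{(x,m)}u_{i+1}$, then $\mathrm{cl}(x,m,u_0)$ contains the ray. The axioms therefore make no closedness assumption in $M$ on their finite sets of parameters, and promise only that the new elements create no unexpected out-neighbors and no unexpected paths of length at most $n$. There is one schema for adding vertices, one for adding an element of $P$ and one for adding an element of $X$.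

The theory $T$ is $T_0$ together with the following statements about a structure $M$, for all $n\ge1$.

\medskip\noindent\textbf{(U)} Let $W\subseteq U(M)$, $P_0\subseteq P(M)$, $X_0\subseteq X(M)$ be finite and $A=W\cup P_0\cup X_0$. Let $B\models T_0$ have $P(B)=P_0$, $X(B)=X_0$, $U(B)=W\sqcup V$ with $V$ finite, induce on $A$ the same structure as $M$, and satisfy $A\le B$. Then there is an injection $f:V\to U(M)\setminus W$ such that $f\cup\mathrm{id}_A$ is an embedding $B\to M$ and
\begin{enumerate}
\item[(U1)] for $q\in R(A)$ and $v\in V$, all $q$-out-neighbors of $f(v)$ in $M$ lie in $W\cup f(V)$;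
\item[(U2)] for $m\in P_0$, every $E_m$-path in $M$ of length between $1$ and $n$ with ends in $W\cup f(V)$ and interior outside $W\cup f(V)$ has length $1$ or has both ends in $W$.
\end{enumerate}

\noindent\textbf{(P)} Let $W\subseteq U(M)$, $X_0\subseteq X(M)$, $Z\subseteq P(M)$ be finite, and let $B\models T_0$ have $U(B)=W$, $X(B)=X_0$, $P(B)=\{\mu\}$. Then there is $m\in P(M)\setminus Z$ such that $\mu\mapsto m$, with the identity elsewhere, embeds $B$ into $M$; for $x\in X_0$ with $R(x,m)$, all $(x,m)$-out-neighbors of elements of $W$ lie in $W$; and every $E_m$-path of length at most $n$ with ends in $W$ lies in $W$.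

\medskip\noindent\textbf{(X)} Let $P_0,P_1\subseteq P(M)$ be finite and disjoint and $Z\subseteq X(M)$ finite. For each $m\in P_1$ let $W_m\subseteq U(M)$ be a finite set such that every vertex of $U(M)\setminus W_m$ has at most one $E_m$-neighbor in $W_m$, and let $o_m$ be a $2$-orientation of $(W_m,E_m)$. Then there is $x\in X(M)\setminus Z$ with $\neg R(x,m)$ for $m\in P_0$ and such that for $m\in P_1$: $R(x,m)$ holds, $\to_{(x,m)}$ induces $o_m$ on $W_m$, and all $(x,m)$-out-neighbors of elements of $W_m$ lie in $W_m$.

\medskip
For each $n$ and each isomorphism type of the finite data, each statement is a first-order sentence. An \emph{instance} is a choice of $n$ and of the data; its \emph{parameters} are the elements of $M$ occurring in the data, and a \emph{solution} is an $f$, $m$ or $x$ as required. Axiom (P) with empty data shows that $P$ is nonempty in models of $T$.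

\begin{lemma}\label{lem:inst}
Let $M_1\subseteq M_2$ be models of $T_0$, and consider an instance with parameters in $M_1$.
\begin{enumerate}
\item[(a)] If its hypotheses hold in $M_2$, they hold in $M_1$. The converse is true if $U(M_1)=U(M_2)$.
\item[(b)] A solution in $M_2$ that lies in $M_1$ is a solution in $M_1$. If $M_1\le M_2$, a solution in $M_1$ is a solution in $M_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The hypotheses are quantifier-free conditions on the parameters, except for the condition on neighbors in (X), which quantifies universally over $U$. (b) The conclusions are quantifier-free conditions on the parameters and the solution, together with universal conditions on out-neighbors of, and paths between, these elements. Such conditions pass down to $M_1$; if $M_1\le M_2$, the out-neighbors and paths in $M_2$ in question lie in $M_1$, so the conditions pass up as well.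
\end{proof}

\begin{proposition}\label{prop:exist}
Every $M_0\models T_0$ satisfies $M_0\le M$ for some $M\models T$. In particular $T$ is consistent.
\end{proposition}

\begin{proof}
We first show that an instance whose hypotheses hold in $M\models T_0$ has a solution in some $M'\models T_0$ with $M\le M'$.

(U) Take $V$ disjoint from $M$ and let $M'=M\cup V$, with $R$ unchanged. For $m\notin P_0$ leave $E_m$ and the orientations of $E_m$ unchanged. For $m\in P_0$ put $E_m=E_m^M\cup E_m^B$. Since $A\le B$, the set $W=U(M)\cap U(B)$ is convex in $(U(B),E_m^B)$, so Lemma~\ref{lem:glue} with $V_1=U(M)$, $V_2=U(B)$ shows that $E_m$ is a forest in which $U(M)$ is convex. For $q\in R(A)$ let $\to_q$ be the union of $\to_q^M$ and $\to_q^B$. It orients every edge. The out-neighbors in $B$ of a vertex $w\in W$ lie in $W$, as $A\le B$, so they are already out-neighbors in $M$. Hence a vertex of $M$ has the same out-neighbors as in $M$ and a vertex of $V$ the same as in $B$, and $\to_q$ is a $2$-orientation. For $(x,m)\in R$ with $m\in P_0$, $x\notin X_0$, extend $\to^M_{(x,m)}$ by Lemma~\ref{lem:extend} with $S=U(M)$. Then $M'\models T_0$, $M\le M'$, and $B$ is a substructure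 of $M'$. Take $f=\mathrm{id}_V$. (U1) was just shown. For (U2), all $E_m$-neighbors of a vertex of $V$ lie in $W\cup V$, so a path of length at least $2$ with interior outside $W\cup V$ has no end in $V$.

(P) Add $\mu$ to $P$, with $E_\mu$, $R(\cdot,\mu)$ and $H(\cdot,\mu,\cdot,\cdot)$ exactly as in $B$: no $E_\mu$-edges outside $W$ and $\neg R(x,\mu)$ for $x\notin X_0$.

(X) Add $\xi$ to $X$, with $R(\xi,m)$ if and only if $m\in P_1$, and with $\to_{(\xi,m)}$ obtained from $o_m$ by Lemma~\ref{lem:extend} with $S=W_m$.

In the last two cases $U$ is unchanged, so $M\le M'$ by (F3).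

Now build $M_0\le M_1\le\cdots$. To obtain $M_{k+1}$, well-order all instances with parameters in $M_k$ and run through them in a transfinite $\le$-chain starting at $M_k$, solving each instance whose hypotheses hold at its stage and taking unions at limits (F2). Let $M=\bigcup_kM_k$. An instance whose hypotheses hold in $M$ has its finitely many parameters in some $M_k$. By Lemma~\ref{lem:inst}(a) its hypotheses hold at its stage, so it is solved there, and by Lemma~\ref{lem:inst}(b) the solution remains one in $M$.
\end{proof}

\begin{proposition}[extension]\label{prop:ext}
Let $M\models T$ be $\kappa$-saturated, $\kappa>\aleph_0$, and let $A\le M$, $A\le B\models T_0$, $|B|<\kappa$. Then there is an embedding $B\to M$ over $A$ whose image is closed in $M$.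
\end{proposition}

\begin{proof}
By (F2), $A\le A\cup U(B)$, and by (F3) every subset of $B$ containing $U(B)$ is closed in every larger one. So we first embed $A\cup U(B)$ and then add the remaining elements of $P(B)$ and $X(B)$ one at a time, taking unions at limits (F1). This leaves three cases. In each we write down a set $\Sigma$ of formulas whose solutions give closed embeddings, and solve its finite fragments by an axiom. The \emph{diagram} of $B$ over $A$ is the set of atomic and negated atomic formulas, including inequalities, true of the new elements over $A$; $\mathrm{out}_B(u)$ is the set of out-neighbors of $u$ in $B$ for the pair under discussion.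

\emph{Case 1: $B=A\cup V$ with $V\subseteq U$ disjoint from $A$.} Take variables $y_v$ $(v\in V)$, and let $\hat t$ be $y_t$ for $t\in V$ and $t$ for $t\in U(A)$. Let $\Sigma$ consist of the diagram; for $q\in R(A)$ and $v\in V$, ``every $q$-out-neighbor of $y_v$ is some $\hat t$ with $t\in\mathrm{out}_B(v)$''; and for $m\in P(A)$, $v\in V$, $t\in U(B)$ not $E_m^B$-connected to $v$, and each $n$, ``there is no $E_m$-path of length $n$ from $y_v$ to $\hat t$''.

A solution gives an embedding, and its image is closed. (C2) holds for vertices of $A$ since $A\le M$ and for the $y_v$ by the second clause. For (C1), two vertices of $A$ are handled by $A\le M$. If one of the two vertices is new, either they are connected in $B$, and the image of the path of $B$ is the unique path in $M$, or there is no path in $M$ by the third clause.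

Consider a finite fragment. Let $P_0$, $X_0$, $W$ be the sets of elements of $P(A)$, $X(A)$, $U(A)$ that it mentions, $V_1$ the set of $v$ with $y_v$ mentioned, and $n\ge1$ a bound on the lengths mentioned. Put $A_0=W\cup P_0\cup X_0$ and $B_0=A_0\cup V_1$. Then $A_0=A\cap B_0\le B_0$ by (F2), so (U) gives $f$. The diagram formulas hold because $f\cup\mathrm{id}$ is an embedding. By (U1), an out-neighbor of $f(v)$ lies in the copy of $B_0$, so it is the image of an element of $\mathrm{out}_B(v)$. Suppose there were a forbidden $E_m$-path of length at most $n$ from $f(v)$ to the image of $t$. Cut it at its vertices in $W\cup f(V_1)$. By (U2) each piece is either a single edge, which is then the image of an edge of $B_0$, or a path between two vertices of $W$, which lies in $A$ because $A\le M$. So $v$ and $t$ are connected in $B$, a contradiction.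

\emph{Case 2: $B=A\cup\{\mu\}$, $\mu\in P$.} Let $\Sigma(y)$ consist of the diagram; for $x\in X(A)$ with $R(x,\mu)$ and $u\in U(A)$, ``every $(x,y)$-out-neighbor of $u$ is in $\mathrm{out}_B(u)$''; and for $u,t\in U(A)$ not $E^B_\mu$-connected and each $n$, ``there is no $E_y$-path of length $n$ from $u$ to $t$''. For a solution $m$, the conditions (C1), (C2) for $A\cup\{m\}$ that do not involve $m$ hold since $A\le M$. Two vertices of $A$ are joined either by an $E_m$-path inside $A$, which is then the only one, or by none. For $x\in X(A)$, the $(x,m)$-out-neighbors of $u\in U(A)$ lie in $A$ if $R(x,m)$, and there are none otherwise. So the image is closed. For a finite fragment let $X_0$, $Z$, $W$ be the sets of mentioned elements of $X(A)$, $P(A)$, $U(A)$, and apply (P) to the substructure $W\cup X_0\cup\{\mu\}$ of $B$, with $n$ bounding the lengths. Out-neighbors of elements of $W$, and $E_m$-paths of length at most $n$ between elements of $W$, lie in $W$, so they come from $B$.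

\emph{Case 3: $B=A\cup\{\xi\}$, $\xi\in X$.} Let $\Sigma(y)$ consist of the diagram and, for $m\in P(A)$ with $R(\xi,m)$ and $u\in U(A)$, ``every $(y,m)$-out-neighbor of $u$ is in $\mathrm{out}_B(u)$''. A solution gives a closed image, since (C1) does not involve $X$ and the new cases of (C2) are in $\Sigma$. For a finite fragment let $P_1$ and $P_0$ be the sets of mentioned $m$ with and without $R(\xi,m)$, and $Z$ the set of mentioned elements of $X(A)$. The set of mentioned vertices need not satisfy the hypothesis of (X), so we enlarge it: for $m\in P_1$ let $W_m$ be the union of all $E_m$-paths in $M$ between mentioned vertices, including those of length $0$. It is finite. Its part in each component of $E_m$ is connected, so it is convex in $M$. It is contained in $A$ because $A\le M$. Apply (X) with the orientations $o_m$ induced by $\to^B_{(\xi,m)}$ on $W_m$. The solution $x$ agrees with $\xi$ on the mentioned elements, and an $(x,m)$-out-neighbor of a mentioned $u$ lies in $W_m$, hence in $\mathrm{out}_B(u)$.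
\end{proof}

\begin{proposition}\label{prop:complete}
\begin{enumerate}
\item[(a)] If $M,M'\models T$ are $\kappa$-saturated, $\kappa>\aleph_0$, then every isomorphism between closed subsets of $M$ and $M'$ of size less than $\kappa$ is an elementary map.
\item[(b)] $T$ is complete.
\item[(c)] If $M\models T$ is $\kappa$-saturated, $\kappa>\aleph_0$, $N\le M$, $|N|<\kappa$ and $N\models T$, then $N\prec M$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) These isomorphisms form a back-and-forth system, so they preserve all formulas by induction on complexity. Indeed, let $h:C\to C'$ be one of them and $c\in M$. Then $C\le\mathrm{cl}(Cc)$ and $|\mathrm{cl}(Cc)|<\kappa$. Applying Proposition~\ref{prop:ext} in $M'$ to a copy of $\mathrm{cl}(Cc)$ extending $C'$ along $h$, we extend $h$ to $\mathrm{cl}(Cc)$ with closed image. The argument for $c\in M'$ is symmetric.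

(b) Any two models have $\aleph_1$-saturated elementary extensions, and $\emptyset$ is closed in both; the empty map being elementary means that they are elementarily equivalent.

(c) Let $N\prec N'$ with $N'$ $\kappa$-saturated. Then $N\le N'$ by (F4), so by (a) a formula over $N$ holds in $M$ if and only if it holds in $N'$, if and only if it holds in $N$.
\end{proof}

From now on $\mathbb M$ is the monster model of $T$, and $\mathrm{cl}$ is closure in $\mathbb M$. When Proposition~\ref{prop:ext} is applied, we often identify $B$ with its closed image.

\section{A type that forks and does not divide}\label{sec:type}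

We first realize Example~\ref{ex:edge}. One star suffices, because the two ends of the edge can be exchanged.

\begin{lemma}\label{lem:fork}
Let $A\le\mathbb M$ be small and $m\in P(A)$, and suppose that no $x\in X(A)$ satisfies $R(x,m)$. Then the formula $R(x,m)$ forks over every subset of $A$.
\end{lemma}

\begin{proof}
It suffices to show forking over $A$. Let $B=A\cup\{u\}\cup\{v_i:i<\omega\}$ with new distinct vertices, where the only new relations are the $E_m$-edges $\{u,v_i\}$. No pair in $R(A)$ has second coordinate $m$, so the new edges need no orientation and $B\models T_0$; this is where the hypothesis is used. The new vertices form a component of $E_m$, are isolated in the other forests and occur in no tuple of $H$. Hence $A\le B$ and $A\cup\{u,v_0\}\le B$. By Proposition~\ref{prop:ext} we may assume $B\le\mathbb M$.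

Every permutation of the $v_i$, extended by the identity on $A\cup\{u\}$, is an automorphism of the closed set $B$, hence elementary by Proposition~\ref{prop:complete}(a). So $(m,u,v_i)_{i<\omega}$ is $A$-indiscernible. As $u$ has at most two $(x,m)$-out-neighbors, $\{H(x,m,u,v_i):i<\omega\}$ is $3$-inconsistent, and $H(x,m,u,v_0)$ divides over $A$. Exchanging $u$ and $v_0$ is an automorphism over $A$ of the closed set $A\cup\{u,v_0\}$, so $(m,u,v_0)\equiv_A(m,v_0,u)$ and $H(x,m,v_0,u)$ divides over $A$ too. Since $\{u,v_0\}$ is an $E_m$-edge, $T_0$ gives
\[R(x,m)\vdash H(x,m,u,v_0)\vee H(x,m,v_0,u).\qedhere\]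
\end{proof}

The hypothesis cannot be dropped: if some $x\in A$ satisfies $R(x,m)$, the formula does not fork over $A$, by Proposition~\ref{prop:easy}(a).

Fix a model $M\prec\mathbb M$ and $m^*\in P(M)$. We remove from $M$ the element $m^*$ and everything that orients it:
\[N=M\setminus\bigl(\{m^*\}\cup\{x\in X(M):R(x,m^*)\}\bigr).\]
Thus
\begin{equation}\label{eq:N}
U(M)=U(N),\qquad P(M)=P(N)\sqcup\{m^*\},\qquad\neg R(x,m^*)\text{ for all }x\in X(N).
\end{equation}

\begin{lemma}\label{lem:N}
$N\prec M$.
\end{lemma}

\begin{proof}
Consider an instance with parameters in $N$ whose hypotheses hold in $N$. They hold in $M$ by Lemma~\ref{lem:inst}(a), and by Lemma~\ref{lem:inst}(b) it is enough to find a solution in $M$ that lies in $N$. For (U), every solution takes values in $U(M)=U(N)$. For (P), solve in $M$ the instance with $Z\cup\{m^*\}$ in place of $Z$; the solution lies in $P(M)\setminus\{m^*\}=P(N)$. For (X), solve in $M$ the instance with $P_0\cup\{m^*\}$ in place of $P_0$, which is disjoint from $P_1\subseteq N$; the solution $x$ has $\neg R(x,m^*)$, so $x\in N$. Hence $N\models T$. By (F3), (F4) and (F2), $N\le M\le\mathbb M$ and $N\le\mathbb M$.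 So $N\prec\mathbb M$ by Proposition~\ref{prop:complete}(c), and therefore $N\prec M$.
\end{proof}

Fix a $2$-orientation $o$ of $(U(M),E_{m^*})$. Let $B=M\cup\{\xi\}$, $\xi\in X$, with $R(\xi,m)$ if and only if $m=m^*$, and with $\to_{(\xi,m^*)}$ equal to $o$. Then $B\models T_0$ and $M\le B$ by (F3). By Proposition~\ref{prop:ext} there is $x^*\in\mathbb M$ realizing $\xi$ with $M\cup\{x^*\}\le\mathbb M$. Put
\[p=\mathrm{tp}(x^*/M).\]

For an automorphism $\sigma$ of $\mathbb M$ let $\sigma(p)$ be the type over $\sigma(M)$ obtained by applying $\sigma$ to the parameters. Copies of $p$ over $N$ are jointly consistent, whether or not they come from an indiscernible sequence.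

\begin{lemma}\label{lem:copies}
If $(\sigma_i)_{i<\omega}$ are automorphisms of $\mathbb M$ fixing $N$ pointwise, then $\bigcup_i\sigma_i(p)$ is consistent.
\end{lemma}

\begin{proof}
Let $M_i=\sigma_i(M)$, $m_i=\sigma_i(m^*)$ and $Q=\{m_i:i<\omega\}$; the $m_i$ need not be distinct. By \eqref{eq:N}, $U(M_i)=U(N)$, $P(M_i)=P(N)\sqcup\{m_i\}$ and $Q\cap N=\emptyset$, so $Q\cap P(M_i)=\{m_i\}$. Since $\sigma_i$ fixes $U(N)$ pointwise, $E_{m_i}$ and $E_{m^*}$ agree on $U(N)$, so $o$ is a $2$-orientation of $(U(N),E_{m_i})$. Since $M_i\le\mathbb M$, the set $U(N)=U(M_i)$ is $E_{m_i}$-convex in $\mathbb M$.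

Let $A=\mathrm{cl}(\bigcup_iM_i)$ and $B=A\cup\{\xi\}$, $\xi\in X$, with $R(\xi,m)$ if and only if $m\in Q$. For $\mu\in Q$ let $\to_{(\xi,\mu)}$ be the $2$-orientation of $(U(A),E_\mu)$ obtained from $o$ by Lemma~\ref{lem:extend} with $S=U(N)$. Then $A\le B\models T_0$, and Proposition~\ref{prop:ext} gives $x^\circ\in\mathbb M$ realizing $\xi$ with $A\cup\{x^\circ\}\le\mathbb M$.

Fix $i$. The only $m\in P(M_i)$ with $R(x^\circ,m)$ is $m_i$. The $(x^\circ,m_i)$-out-neighbors of a vertex of $U(N)$ lie in $A$, hence in $U(N)$, and they are those given by $o$. So $M_i\cup\{x^\circ\}\le\mathbb M$, and the map $M\cup\{x^*\}\to M_i\cup\{x^\circ\}$ extending $\sigma_i|M$ by $x^*\mapsto x^\circ$ is an isomorphism of closed sets. It is elementary, so $x^\circ$ realizes $\sigma_i(p)$.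
\end{proof}

\begin{proposition}\label{prop:type}
The type $p$ forks over $N$ and does not divide over $N$.
\end{proposition}

\begin{proof}
Let $A=N\cup\{m^*\}$. Then $A\le M\le\mathbb M$ by (F3), and by \eqref{eq:N} no $x\in X(A)$ has $R(x,m^*)$. By Lemma~\ref{lem:fork}, the formula $R(x,m^*)\in p$ forks over $N$.

Let $p\vdash\psi(x;c)$, with $c$ anywhere in $\mathbb M$, and let $(c_i)_{i<\omega}$ be $N$-indiscernible with $c_0=c$. Choose automorphisms $\sigma_i$ fixing $N$ pointwise with $\sigma_i(c)=c_i$. Then $\sigma_i(p)\vdash\psi(x;c_i)$, so a realization of $\bigcup_i\sigma_i(p)$ satisfies all $\psi(x;c_i)$. Hence $\psi(x;c)$ does not divide over $N$.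
\end{proof}

The condition $U(M)=U(N)$ is what keeps the edge $\{u,v_0\}$ of Lemma~\ref{lem:fork} out of $M$; a complete type over a model containing $m^*,u,v_0$ that includes $R(x,m^*)$ includes one of the two dividing formulas. It also makes $M$ omit the type $\{U(y)\}\cup\{y\ne t:t\in U(N)\}$, which is consistent by (U) with $P_0=X_0=\emptyset$ and $|V|=1$, in accordance with Proposition~\ref{prop:easy}(b).

\begin{remark}\label{rem:sets}
(1) The type $p$ also forks over $Nm^*$, by Lemma~\ref{lem:fork} with $A=Nm^*$, and it does not divide over $Nm^*$, since it does not divide over the subset $N$.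

(2) For every $m\in P(\mathbb M)$ the set $\{m\}$ is closed, so $R(x,m)$ forks over $\{m\}$. By (X) with $P_1=\{m\}$ and $W_m=\emptyset$ there is $x$ with $R(x,m)$, and then $\mathrm{tp}(x/m)$ forks over its own domain $\{m\}$.
\end{remark}

\section{A criterion for NSOP$_1$}\label{sec:criterion}

In this section $T$ is any complete theory in a countable language $L$. The letter $K$ denotes small elementary submodels of $\mathbb M$, and $a,b,c,\dots$ finite tuples.

\begin{proposition}\label{prop:crit}
Suppose that $a\perp_Kb$ is a relation on triples $(a,b,K)$ such that
\begin{enumerate}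
\item[(I1)] $\perp$ is invariant under automorphisms of $\mathbb M$;
\item[(I2)] if $\mathrm{tp}(a/Kb)$ is finitely satisfiable in $K$, then $a\perp_Kb$ and $b\perp_Ka$;
\item[(I3)] if $c_0\perp_Kc_1$, $b_0\perp_Kc_0$, $b_1\perp_Kc_1$ and $b_0\equiv_Kb_1$, then there is $b$ with $b\equiv_{Kc_0}b_0$ and $b\equiv_{Kc_1}b_1$.
\end{enumerate}
Then $T$ is NSOP$_1$.
\end{proposition}

The plan is to extract from an SOP$_1$-tree a model $K$ and two parameters whose instances of $\varphi$ are inconsistent but have solutions $b_0\equiv_Kb_1$, with all the independences in (I3); then (I3) gives a common solution. To get $b_0\equiv_Kb_1$ we need nodes of the tree with equal types, which come from the pigeonhole principle once the tree is tall enough. To get a model and finite satisfiability we take $K$ to be the Skolem hull of an initial segment of an indiscernible sequence.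

We recall two standard tools. \emph{Skolemization}: $T$ has a complete expansion $T^{Sk}$ in a countable language $L^{Sk}\supseteq L$ such that in every model $M'$ of $T^{Sk}$ the set of values of $L^{Sk}$-terms on a subset (its \emph{Skolem hull}) is an elementary substructure of the reduct $M'|L$. \emph{Extraction of indiscernibles}, by Ramsey's theorem and compactness: in an $\aleph_1$-saturated structure in a countable language, for every sequence $(d_n)_{n<\omega}$ of tuples of one finite length, every finite tuple $b$ and every countable linear order $I$ there is a $b$-indiscernible sequence $(d'_i)_{i\in I}$ such that each formula over $b$ that holds of all increasing $r$-tuples from $(d_n)$ holds of all increasing $r$-tuples from $(d'_i)$.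

\begin{proof}[Proof of Proposition~\ref{prop:crit}]
Suppose that $\varphi(x;y)$ and $(b^0_\eta)_{\eta\in2^{<\omega}}$ in $\mathbb M$ witness SOP$_1$.

\emph{Step 1: a tall tree.} Let $\kappa=(2^{\aleph_0})^+$ and let $2^{<\kappa}$ be the tree of functions from ordinals below $\kappa$ to $\{0,1\}$; $\mathrm{len}(\nu)$ is the domain of $\nu$. We claim that some $\aleph_1$-saturated $M'\models T^{Sk}$ contains $(b_\eta)_{\eta\in2^{<\kappa}}$ such that $\{\varphi(x;b_\eta):\eta\in C\}$ is consistent for each finite chain $C$ and $\{\varphi(x;b_\nu),\varphi(x;b_{\eta^\frown1})\}$ is inconsistent whenever $\nu\trianglerighteq\eta^\frown0$. By compactness it suffices to satisfy the conditions concerning a finite $F\subseteq2^{<\kappa}$ in a model of $T^{Sk}$. Their satisfiability is an $L$-sentence and $T$ is complete, so it suffices to satisfy them in $\mathbb M$. We collapse $F$ by keeping only the coordinates that matter. Let $D=\{\alpha:\alpha+1=\mathrm{len}(\nu)\text{ for some }\nu\in F\}$, a finite set, and for $\nu\in2^{<\kappa}$ let $g(\nu)\in2^{<\omega}$ list the values of $\nu$ on $D\cap\mathrm{len}(\nu)$ in increasing order of the coordinates. If $\nu'\trianglerighteq\nu$,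 then $D\cap\mathrm{len}(\nu)$ is an initial segment of $D\cap\mathrm{len}(\nu')$, so $g(\nu')\trianglerighteq g(\nu)$; thus $g$ maps a finite chain into a branch. If $\eta^\frown1\in F$ and $\nu\trianglerighteq\eta^\frown0$, then $\mathrm{len}(\eta)\in D$, so $g(\eta^\frown1)=g(\eta)^\frown1$ and $g(\nu)\trianglerighteq g(\eta^\frown0)=g(\eta)^\frown0$. Hence $b_\nu=b^0_{g(\nu)}$ for $\nu\in F$ is as required.

\emph{Step 2: a sequence of pairs.} Work in $M'$. Let $0^\alpha$ be the zero sequence of length $\alpha$. We choose $\sigma_n\in2^{<\kappa}$ and pairs $c_n=(c_{n,0},c_{n,1})$, starting with $\sigma_0=\emptyset$. Given $\sigma_n$ and $c_{<n}$, there are at most $2^{\aleph_0}$ $L^{Sk}$-types over $c_{<n}$, so there are $\alpha<\beta<\kappa$ such that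
\[c_{n,1}=b_{\sigma_n{}^\frown0^\alpha{}^\frown1}\qquad\text{and}\qquad c_{n,0}=b_{\sigma_n{}^\frown0^\beta{}^\frown1}\]
have the same $L^{Sk}$-type over $c_{<n}$. Put $\sigma_{n+1}=\sigma_n{}^\frown0^\beta{}^\frown1$, the index of $c_{n,0}$. The $\sigma_{n}$ form a chain, so by saturation some $b$ satisfies $\varphi(b;c_{n,0})$ for all $n$. For $n<k$ the index $\sigma_{k+1}$ of $c_{k,0}$ extends $\sigma_{n+1}$, which extends $\sigma_n{}^\frown0^\alpha{}^\frown0$ because $\alpha<\beta$ at stage $n$; so $\varphi(x;c_{n,1})\wedge\varphi(x;c_{k,0})$ is inconsistent. Extracting indiscernibles over $b$ in $L^{Sk}$ with $I=\omega+2$, and renaming, we obtain $(c_i)_{i\le\omega+1}$, $L^{Sk}$-indiscernible over $b$, with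
\begin{enumerate}
\item[(a)] $\varphi(b;c_{i,0})$ for all $i$;
\item[(b)] $\varphi(x;c_{i,1})\wedge\varphi(x;c_{j,0})$ inconsistent for $i<j$;
\item[(c)] $c_{i,0}$ and $c_{i,1}$ have the same $L^{Sk}$-type over $c_{<i}$.
\end{enumerate}
Property (c) is preserved because it is the conjunction of the statements $\theta(c_{i,0};c_{i_1},\dots,c_{i_r})\leftrightarrow\theta(c_{i,1};c_{i_1},\dots,c_{i_r})$ for $i_1<\dots<i_r<i$.

\emph{Step 3: the model $K$.} Let $K$ be the Skolem hull of $c_{<\omega}$. A finite tuple from $K$ is given by terms in $c_{<k}$ for some $k<\omega$. Let $i\in\{\omega,\omega+1\}$. Since $(c_{<k},c_i)$ and $(c_{<k},c_k)$ have the same $L^{Sk}$-type over $b$, a formula over $Kb$ whose parameters from $K$ are terms in $c_{<k}$ and which holds of $c_{i,0}$ also holds of $c_{k,0}\in K$. So $\mathrm{tp}(c_{\omega,0}/Kb)$ and $\mathrm{tp}(c_{\omega+1,0}/Kb)$ are finitely satisfiable in $K$. Since $(c_{<k},c_\omega,c_{\omega+1})$ and $(c_{<k},c_k,c_{\omega+1})$ have the same $L^{Sk}$-type, a formula over $Kc_{\omega+1,0}$ of this kind that holds of $c_{\omega,1}$ holds of $c_{k,1}\in K$. So $\mathrm{tp}(c_{\omega,1}/Kc_{\omega+1,0})$ is finitely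 satisfiable in $K$. By (c), $c_{\omega,0}$ and $c_{\omega,1}$ have the same type over $K$. The Skolem hull of $b$ and all $c_i$ is a countable model of $T$ with $K$ as an elementary substructure. Embed its $L$-reduct elementarily into $\mathbb M$. The facts just listed, read in $L$, and (a), (b) say which $L$-formulas hold of tuples of this model, so we may assume that they hold in $\mathbb M$.

\emph{Step 4: amalgamation.} By (I2), $b\perp_Kc_{\omega,0}$, $b\perp_Kc_{\omega+1,0}$ and $c_{\omega+1,0}\perp_Kc_{\omega,1}$. As $c_{\omega,0}\equiv_Kc_{\omega,1}$, there is $b_1$ with $b_1c_{\omega,1}\equiv_Kb\,c_{\omega,0}$. Then $b_1\equiv_Kb$, $\varphi(b_1;c_{\omega,1})$ by (a), and $b_1\perp_Kc_{\omega,1}$ by (I1). Apply (I3) with $c_{\omega+1,0},c_{\omega,1},b,b_1$ in the roles of $c_0,c_1,b_0,b_1$. It gives $b'$ with $b'\equiv_{Kc_{\omega+1,0}}b$ and $b'\equiv_{Kc_{\omega,1}}b_1$. Then $\varphi(b';c_{\omega+1,0})$ and $\varphi(b';c_{\omega,1})$, which contradicts (b).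
\end{proof}

\section{Independence in $T$}\label{sec:indep}

We return to the theory $T$ of Section~\ref{sec:T}. To prove (I3) we shall glue the closures of $Kb_0c_0$, $Kb_1c_1$ and $Kc_0c_1$ into one model of $T_0$. The first thing to ask of $a\perp_Kb$ is that the closures of $Ka$ and $Kb$ meet only in $K$. This does not suffice, because the three pieces can close up a cycle.

\begin{example}\label{ex:cycle}
Fix $m\in P(K)$. Extend $K$ by distinct vertices $c_0,c_1,b_0,b_1,t,t_0,t_1$ with new $E_m$-paths $c_0,t,c_1$ and $b_i,t_i,c_i$ $(i=0,1)$, and for every pair $(x,m)\in R(K)$ let $t,t_0,t_1$ point to both of their neighbors. This is a closed extension of $K$, so we may take it closed in $\mathbb M$. The sets $Kb_i$ and $Kc_i$ are closed, they meet pairwise in $K$, and $b_0\equiv_Kb_1$. Suppose $b\equiv_{Kc_i}b_i$ for $i=0,1$, and fix $x\in K$ with $R(x,m)$, which exists by (X). There are paths $b,t_i',c_i$ such that $t'_i$ has $(x,m)$-out-neighbors $b$ and $c_i$. The vertices $b,c_0,c_1$ are distinct and have no out-neighbors, and $t,t'_0,t'_1$ have the three different sets of out-neighbors $\{c_0,c_1\}$, $\{b,c_0\}$, $\{b,c_1\}$. So $b,t'_0,c_0,t,c_1,t'_1$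 is a cycle in $E_m$, which is impossible.
\end{example}

\begin{definition}\label{def:perp}
Let $A^*=\mathrm{cl}(Ka)$ and $B^*=\mathrm{cl}(Kb)$. Put $a\perp_Kb$ if
\begin{enumerate}
\item[(i)] $A^*\cap B^*=K$;
\item[(ii)] for $m\in P(K)$, every $E_m$-path in $\mathbb M$ from a vertex of $A^*$ to a vertex of $B^*$ contains a vertex of $K$.
\end{enumerate}
\end{definition}

The relation is symmetric, and it is invariant by (F1), so (I1) holds. If $a$ is a tuple from $K$, then $A^*=K$ by (F4), so $a\perp_Kb$ for all $b$.

\subsection*{Dependence is witnessed by a formula}

\begin{lemma}\label{lem:sfc}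
If $a\not\perp_Kb$, there is a formula $\varphi(x)\in\mathrm{tp}(a/Kb)$ such that $a'\not\perp_Kb$ for every solution $a'$ of $\varphi$. Consequently $\perp$ satisfies (I2).
\end{lemma}

\begin{proof}
Recall that the type of an element algebraic over a set $C$ is isolated: some formula over $C$ has as solutions exactly the conjugates of the element over $C$. By (F5) and (F1), each $w\in B^*$ has such a formula $\chi_w(z)$ over $Kb$, and its solutions lie in $B^*$. By (F5), each $v\in A^*$ satisfies a formula $\psi_v(y;a)$, with further parameters in $K$, such that the solutions of $\psi_v(y;a')$ lie in $\mathrm{cl}(Ka')$ for every $a'$.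

Suppose (i) fails and $e\in(A^*\cap B^*)\setminus K$. The solutions of $\chi_e$ lie in $B^*\setminus K$, so (i) fails for every solution $a'$ of $\exists z\,(\psi_e(z;x)\wedge\chi_e(z))$.

Suppose (i) holds and (ii) fails. Let $m\in P(K)$ and let $\pi$ be an $E_m$-path of length $n$ from $v\in A^*$ to $w\in B^*$ that avoids $K$. ``Avoiding $K$'' is not expressed by a formula, so we replace it by a property of $w$ alone: we claim that the $E_m$-component of $w$ misses $K$. Otherwise take a shortest path among all paths from a vertex $t$ of $\pi$ to a vertex $s\in K$. It has positive length, meets $\pi$ only in $t$ and meets $K$ only in $s$. Let $s'\notin K$ be its vertex before $s$. Going from $w$ along $\pi$ to $t$ and then to $s$ is a path between vertices of $B^*$ that contains $s'$, so $s'\in B^*$ by (C1). Starting from $v$ instead gives $s'\in A^*$. This contradicts (i) and proves the claim. Now take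
\[\exists y\,\exists z\,\bigl(\psi_v(y;x)\wedge\chi_w(z)\wedge\text{``there is an $E_m$-path of length $n$ from $y$ to $z$''}\bigr).\]
For a solution $a'$ with witnesses $y,z$, we have $y\in\mathrm{cl}(Ka')$, and $z$ is conjugate to $w$ over $Kb$, so $z\in B^*$ and the $E_m$-component of $z$ misses $K$. The path from $y$ to $z$ violates (ii) for $a'$.

If $\mathrm{tp}(a/Kb)$ is finitely satisfiable in $K$ and $a\not\perp_Kb$, then $\varphi$ has a solution $a'$ in $K$, and $a'\not\perp_Kb$, which is false. So $a\perp_Kb$, and $b\perp_Ka$ by symmetry.
\end{proof}

\subsection*{Amalgamating three faces}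

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\node (K) at (0,0) {$K$};
\node (a) at (-2,1) {$Y_1$};
\node (b) at (0,1) {$Y_2$};
\node (c) at (2,1) {$Y_3$};
\node (ab) at (-2,2) {$Y_{12}$};
\node (ac) at (0,2) {$Y_{13}$};
\node (bc) at (2,2) {$Y_{23}$};
\node (W) at (0,3) {$W$};
\draw (K)--(a) (K)--(b) (K)--(c);
\draw (a)--(ab) (a)--(ac) (b)--(ab) (b)--(bc) (c)--(ac) (c)--(bc);
\draw[dashed] (ab)--(W) (ac)--(W) (bc)--(W);
\end{tikzpicture}
\caption{Three-face amalgamation. Lines are inclusions, upward. Each $Y_i$ is the intersection of the two faces $Y_{ij}$, $Y_{ik}$ above it, and $K$ is the intersection of any two of $Y_1,Y_2,Y_3$. The model $W$, to be constructed on the union of the faces, contains each face as a closed substructure.}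
\label{fig:faces}
\end{figure}

In the next lemma $i,j,k$ range over orderings of $1,2,3$, and $Y_{ij}=Y_{ji}$; see Figure~\ref{fig:faces}.

\begin{lemma}\label{lem:faces}
Let $Y_{12},Y_{13},Y_{23}$ be models of $T_0$, called \emph{faces}, and let $Y_i=Y_{ij}\cap Y_{ik}$. Assume that $Y_{ij}$ and $Y_{ik}$ induce the same structure on $Y_i$, that $Y_i$ is closed in both, that $Y_1\cap Y_2=Y_1\cap Y_3=Y_2\cap Y_3=K$, and that for $m\in P(K)$ every $E_m$-path in $Y_{ij}$ from a vertex of $Y_i$ to a vertex of $Y_j$ meets $K$. Then there is $W\models T_0$ with underlying set $Y_{12}\cup Y_{13}\cup Y_{23}$ in which each face is a closed substructure.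
\end{lemma}

\begin{proof}
The intersection of the three faces is $Y_i\cap Y_{jk}=Y_i\cap Y_j=K$. So an element lies in all three faces if it is in $K$, in exactly $Y_{ij}$ and $Y_{ik}$ if it is in $Y_i\setminus K$, and otherwise in exactly one face. Let $E_m^W$ be the union of the $E_m^\Phi$ over the faces $\Phi\ni m$, and $R^W$ the union of the $R^\Phi$. These induce $E^\Phi$ and $R^\Phi$ on each face $\Phi$: a tuple from $\Phi$ contributed by another face $\Phi'$ lies in $\Phi\cap\Phi'$, where the structures agree. We note:
\begin{enumerate}
\item[$(\ast)$] if $m\in P(K)$, an $E_m^W$-edge with ends in $Y_i\cup Y_j$ has both ends in $Y_i$ or both in $Y_j$.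
\end{enumerate}
Otherwise one end is in $Y_i\setminus K$ and the other in $Y_j\setminus K$; the only face containing both is $Y_{ij}$, and the edge is a path in $Y_{ij}$ from $Y_i$ to $Y_j$ missing $K$.

\emph{(a) For $m\in P(W)$, $G=(U(W),E_m^W)$ is a forest, and for every set of faces containing $m$ the union of their vertex sets is convex in $G$.} Vertices lying in no face that contains $m$ are isolated and can be ignored. If one face contains $m$, then $G$ is its forest. If $m\in Y_i\setminus K$, every edge lies in $Y_{ij}$ or $Y_{ik}$, and Lemma~\ref{lem:glue} applies to $U(Y_{ij})$ and $U(Y_{ik})$, whose intersection $U(Y_i)$ is convex in both.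

Let $m\in K$, and put $V_1=U(Y_{ij})$, $V_2=U(Y_{jk})$, $V_3=U(Y_{ik})$. We glue twice. An edge with both ends in $V_1\cup V_2$ has both ends in $V_1$ or both in $V_2$: if it comes from $Y_{ik}$, its ends lie in $Y_{ik}\cap(Y_{ij}\cup Y_{jk})=Y_i\cup Y_k$, so by $(\ast)$ both lie in $Y_i\subseteq Y_{ij}$ or both in $Y_k\subseteq Y_{jk}$. Since $V_1\cap V_2=U(Y_j)$ is convex in both faces, Lemma~\ref{lem:glue} shows that $G|(V_1\cup V_2)$ is a forest in which $V_1$ and $V_2$ are convex.

Now glue $V_1\cup V_2$ and $V_3$, whose intersection is $S=U(Y_i)\cup U(Y_k)$. A vertex of $V_3\setminus S$ lies in $Y_{ik}$ only, so all its neighbors lie in $V_3$. The set $S$ is convex in $G|V_3$: a path between two vertices of $Y_i$, or of $Y_k$, stays there by closedness, and a path from $Y_i$ to $Y_k$ contains a vertex of $K$, which splits it into a path between vertices of $Y_i$ and a path between vertices of $Y_k$. By Lemma~\ref{lem:glue}, $G$ is a forest and $V_1\cup V_2$ is convex in $G$; hence $V_1$ and $V_2$ are convex in $G$ too. As $j$ was arbitrary, every face and every union of two faces has a convex vertex set, and the union of all three is $U(W)$.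

\emph{(b) Orientations.} Let $q=(x,m)\in R^W$. The faces containing both $x$ and $m$ prescribe $\to_q$ on their vertices. The remaining $E_m^W$-edges come from faces containing $m$ but not $x$, and they have to be oriented without giving new out-neighbors to vertices of the prescribing faces. Let $F_q$ be the union of the sets $U(\Phi)$ over the faces $\Phi\ni x,m$; there is at least one such face, and $F_q$ is convex by (a).

Every $E^W_m$-edge with both ends in $F_q$ is an edge of a face containing $x$ and $m$. Indeed, let it come from a face $\Phi'\ni m$ with $x\notin\Phi'$. If only one face $\Phi$ contains $x$ and $m$, both ends lie in $\Phi$. If two faces $Y_{ij},Y_{ik}$ do, then $\Phi'=Y_{jk}$, so $m\in K$ and the ends lie in $Y_{jk}\cap(Y_{ij}\cup Y_{ik})=Y_j\cup Y_k$; by $(\ast)$ both lie in $Y_j\subseteq Y_{ij}$ or both in $Y_k\subseteq Y_{ik}$.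

Define $\to_q$ on $F_q$ as the union of the $\to^\Phi_q$ over the faces $\Phi\ni x,m$. It orients every edge in $F_q$. If $x,m,u\in\Phi\cap\Phi'$, then, as $\Phi\cap\Phi'$ is closed in both faces, the out-neighbors of $u$ in $\Phi$ and in $\Phi'$ lie in $\Phi\cap\Phi'$, so they are the same. Therefore, for every face $\Phi\ni x,m$ and every $u\in U(\Phi)$, the $\to_q$-out-neighbors of $u$ in $F_q$ are exactly its out-neighbors in $\Phi$. So $\to_q$ is a $2$-orientation of $G|F_q$. Extend it to $G$ by Lemma~\ref{lem:extend} with $S=F_q$. For $q\notin R^W$ let $\to_q$ be empty.

\emph{(c) Conclusion.} $W\models T_0$ by (a) and (b). If $x,m,u$ lie in a face $\Phi$ and $(x,m)\in R^W$, then $u\in F_q$, so the out-neighbors of $u$ in $W$ lie in $F_q$ and are its out-neighbors in $\Phi$; if $(x,m)\notin R^W$ there are none in $W$ or in $\Phi$. This shows that $W$ induces $H^\Phi$ on $\Phi$ and that (C2) holds. (C1) holds by (a).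
\end{proof}

\begin{proposition}\label{prop:amalg}
The relation $\perp$ satisfies (I3).
\end{proposition}

\begin{proof}
Let $c_0\perp_Kc_1$, $b_i\perp_Kc_i$ and $b_0\equiv_Kb_1$. Put $B_i=\mathrm{cl}(Kb_i)$, $C_i=\mathrm{cl}(Kc_i)$, $D_i=\mathrm{cl}(Kb_ic_i)$ and $C=\mathrm{cl}(Kc_0c_1)$. An automorphism of $\mathbb M$ over $K$ sending $b_0$ to $b_1$ restricts to an isomorphism $\sigma:B_0\to B_1$ over $K$.

Let $\beta_0:B_0\to B$ be an isomorphism over $K$ onto a structure $B$ with $B\cap C=K$, and let $\beta_1=\beta_0\circ\sigma^{-1}$. Since $B_i\cap C_i=K=B\cap C_i$, the map $\beta_i\cup\mathrm{id}_{C_i}$ is a well-defined bijection $B_i\cup C_i\to B\cup C_i$. Extend it to a bijection $g_i$ from $D_i$ onto a set $D'_i$, using new elements outside $B\cup C$, different for $i=0$ and $i=1$, and transport the structure of $D_i$ to $D'_i$. Put $Y_{12}=D'_0$, $Y_{13}=D'_1$, $Y_{23}=C$. As $C_0\cap C_1=K$ and $B\cap C=K$, we get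
\[Y_1=(B\cup C_0)\cap(B\cup C_1)=B,\qquad Y_2=(B\cup C_0)\cap C=C_0,\qquad Y_3=C_1,\]
and these sets meet pairwise in $K$. Both $D'_0$ and $D'_1$ induce on $B$ its given structure, and $D'_i$ and $C$ induce on $C_i$ the structure from $\mathbb M$. The sets $B_i,C_i$ are closed in $D_i$ and $C_0,C_1$ are closed in $C$ by (F2). Paths in $D_i$ or $C$ are paths in $\mathbb M$, so the path condition of Lemma~\ref{lem:faces} follows from clause (ii) of the three independences.

Let $W$ be given by Lemma~\ref{lem:faces}. Since $C\le\mathbb M$ and $C\le W$, Proposition~\ref{prop:ext} gives an embedding $h:W\to\mathbb M$ over $C$ with closed image. Let $b=h(\beta_0(b_0))=h(\beta_1(b_1))$. As $D'_i\le W$, we have $h(D'_i)\le h(W)\le\mathbb M$. So $h\circ g_i$ is an isomorphism between closed sets that fixes $C_i\supseteq Kc_i$ pointwise and sends $b_i$ to $b$. It is elementary by Proposition~\ref{prop:complete}(a), so $b\equiv_{Kc_i}b_i$ for $i=0,1$.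
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The theory $T$ of Section~\ref{sec:T} is consistent and complete by Propositions~\ref{prop:exist} and~\ref{prop:complete}, its language is finite and relational, and $P$ is nonempty by (P). The relation of Definition~\ref{def:perp} satisfies (I1), (I2) by Lemma~\ref{lem:sfc} and (I3) by Proposition~\ref{prop:amalg}, so $T$ is NSOP$_1$ by Proposition~\ref{prop:crit}. Given $M\models T$ and $m^*\in P(M)$, the set $N$ and the type $p$ of Section~\ref{sec:type} are as required, by Lemma~\ref{lem:N} and Proposition~\ref{prop:type}.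
\end{proof}

\begin{thebibliography}{1}
\bibitem{KR} Itay Kaplan and Nicholas Ramsey, \emph{On Kim-Independence}, arXiv:1702.03894 (2017).
\end{thebibliography}
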